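\title{The pole at zero of the topological subalgebra zeta function of a nilpotent algebra}

\begin{abstract}
Let $\mathcal A$ be a nilpotent Lie or associative algebra which is free of rank $d$ over the ring of integers of a number field. We prove that its topological subalgebra zeta function has a simple pole at zero with residue $(-1)^{d-1}/(d-1)!$; this is the topological form of a conjecture from a paper of Rossmann. The heart of the proof is $p$-adic. If $A$ is a nilpotent algebra of rank $d$ over a complete discrete valuation ring with residue field of size $q$ and characteristic $p$, and $Z_A(t)$ is the generating series of its subalgebras of finite index, then $(1-t)Z_A(t)$ converges $p$-adically at $t=1$, and a rearrangement of the sum shows that its value is $\prod_{i=1}^{d-1}(1-q^i)^{-1}$, whatever the multiplication. A Denef-type formula with binomial denominators and a formal passage $q\to1$ turn this value into the residue. The argument also applies to ideals, to submodules stable under a nilpotent set of endomorphisms, and to Lie algebras with a nilpotent ideal of codimension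 one.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Counting subalgebras}

An \emph{algebra} over a commutative ring is a module $A$ with a bilinear multiplication; we assume neither associativity nor a unit. For submodules $B,C$ of $A$, let $BC$ be the submodule spanned by the products $bc$. A \emph{subalgebra} is a submodule $\Lambda$ with $\Lambda\Lambda\subset\Lambda$. Put
\[
A^{(1)}=A,\qquad A^{(j+1)}=AA^{(j)}+A^{(j)}A .
\]
This is a descending chain, and $A$ is \emph{nilpotent of class at most $c$} (where $c\ge1$) if $A^{(c+1)}=0$. For a Lie algebra the chain is the lower central series and for an associative algebra it consists of the powers of $A$, so in these cases nilpotency has its usual meaning.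

Let $\mathfrak O$ be a complete discrete valuation ring with uniformizer $\pi$ and finite residue field of size $q$, a power of the prime $p$. Let $A$ be an $\mathfrak O$-algebra which is free of rank $d\ge1$ as a module. A \emph{lattice} in $A$ is a submodule of finite index. The index is a power $q^N$, and a lattice of index $q^N$ contains $\pi^NA$; since $A/\pi^NA$ is finite, there are finitely many lattices of each index. Let $a_N(A)$ be the number of subalgebras of index $q^N$, and
\[
Z_A(t)=\sum_{N\ge0}a_N(A)\,t^N\in\mathbb Z[[t]].
\]
We write $\mathfrak O^d$ for the free module with zero multiplication. All its lattices are subalgebras, and (Example~\ref{ex:abelian})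
\begin{equation}\label{eq:abelian}
Z_{\mathfrak O^d}(t)=\prod_{i=0}^{d-1}\frac1{1-q^it}.
\end{equation}

Now let $k$ be a number field with ring of integers $\mathfrak o$, and let $\mathcal A$ be a Lie algebra or an associative algebra over $\mathfrak o$, free of rank $d\ge1$ as a module. For a prime $\mathfrak p$ of $\mathfrak o$ and a finite extension $K$ of the completion $k_{\mathfrak p}$, with valuation ring $\mathfrak O$, maximal ideal $\mathfrak P$ and residue field of size $q$, put $\mathcal A_{\mathfrak O}=\mathcal A\otimes_{\mathfrak o}\mathfrak O$. Its \emph{subalgebra zeta function} is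
\[
\zeta_{\mathcal A_{\mathfrak O}}(s)=\sum_{\Lambda}|\mathcal A_{\mathfrak O}:\Lambda|^{-s}=Z_{\mathcal A_{\mathfrak O}}(q^{-s}),
\]
the sum running over the $\mathfrak O$-subalgebras of finite index. It converges for $\operatorname{Re}(s)>d-1$, by comparison with \eqref{eq:abelian}. One algebra $\mathcal A$ thus gives an infinite family of functions, one for each $K$. The topological zeta function compresses the family into a single rational function by letting ``$q$ tend to $1$''.

\subsection{The topological zeta function}\label{sec:top}

A \emph{Denef-type formula} for $\mathcal A$ consists of finitely many separated $\mathfrak o$-schemes of finite type $V_i$ and rational functions $W_i\in\mathbb Q(X,Y)$ such that, for almost all primes $\mathfrak p$ of $\mathfrak o$ and all finite extensions $K$ of $k_{\mathfrak p}$,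
\begin{equation}\label{eq:denef}
\zeta_{\mathcal A_{\mathfrak O}}(s)=\sum_i\#\bar V_i(\mathfrak O/\mathfrak P)\;W_i(q,q^{-s}),\qquad \bar V_i=V_i\otimes_{\mathfrak o}\mathfrak o/\mathfrak p .
\end{equation}
To let $q$ tend to $1$ we need a rule for each of the two factors. The point count is replaced by the topological Euler characteristic $\chi(V_i(\mathbb C))$, formed with respect to an embedding $k\hookrightarrow\mathbb C$; for projective space this replaces $1+q+\dots+q^n$ by $n+1$. The factor $W_i(q,q^{-s})$ is expanded in powers of $q-1$. Let $\mathsf s$ be an indeterminate and substitute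
\[
Y=X^{-\mathsf s}:=\sum_{j\ge0}\binom{-\mathsf s}{j}(X-1)^j\in\mathbb Q[\mathsf s][[X-1]].
\]
It is convenient to put $X=e^\tau$. Then $X-1=\tau+\tau^2/2+\cdots$, so power series in $X-1$ are the same as power series in $\tau$, and $X^{-\mathsf s}=e^{-\mathsf s\tau}$: the coefficients of $\tau^n$ on both sides are polynomials in $\mathsf s$ that agree whenever $-\mathsf s$ is a nonnegative integer. The monomial $X^aY^b$ goes to $e^{(a-b\mathsf s)\tau}$. Exponentials $e^{\kappa\tau}$ with distinct $\kappa\in\mathbb Q(\mathsf s)$ are linearly independent over $\mathbb Q(\mathsf s)$ by the Vandermonde determinant, so the substitution is injective on $\mathbb Q[X,Y]$, and $W(X,X^{-\mathsf s})$ is a well-defined Laurent series in $X-1$ over $\mathbb Q(\mathsf s)$ for every $W\in\mathbb Q(X,Y)$. We call $W$ \emph{admissible} if $(X-1)^dW(X,X^{-\mathsf s})$ is a power series in $X-1$, and we then denote its constant term by $c_W(\mathsf s)\in\mathbb Q(\mathsf s)$. Equivalently,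
\begin{equation}\label{eq:cW}
W(e^\tau,e^{-\mathsf s\tau})=\tau^{-d}\bigl(c_W(\mathsf s)+O(\tau)\bigr),
\end{equation}
where $O(\tau)$ stands for a power series in $\tau$ without constant term. The basic computation is
\begin{equation}\label{eq:binomial}
1-X^aY^b\;\longmapsto\;1-e^{-(b\mathsf s-a)\tau}=(b\mathsf s-a)\,\tau\cdot\bigl(1+\tau\,u\bigr),\qquad u\in\mathbb Q[\mathsf s][[\tau]],
\end{equation}
which follows from $1-e^{-z}=z(1-z/2+\cdots)$.

A Denef-type formula is \emph{admissible} if all $W_i$ are. It is known that $\mathcal A$ has an admissible formula and that the \emph{topological zeta function}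
\begin{equation}\label{eq:topdef}
\zeta_{\mathcal A,\mathrm{top}}(\mathsf s)=\sum_i\chi(V_i(\mathbb C))\,c_{W_i}(\mathsf s)\in\mathbb Q(\mathsf s)
\end{equation}
does not depend on the choice of the admissible formula. (Both facts will reappear on the way, in Proposition~\ref{prop:denef} and Remark~\ref{rem:independence}.) Informally, $\zeta_{\mathcal A_{\mathfrak O}}(s)\approx(1-q^{-1})^{-d}\zeta_{\mathcal A,\mathrm{top}}(s)$ as $q\to1$.

For $\mathcal A=\mathfrak o^d$ with zero multiplication, \eqref{eq:abelian} is an admissible formula with $V_1=\operatorname{Spec}\mathfrak o$ and $W_1=\prod_{i=0}^{d-1}(1-X^iY)^{-1}$, and \eqref{eq:binomial} gives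
\[
\zeta_{\mathfrak o^d,\mathrm{top}}(\mathsf s)=\prod_{i=0}^{d-1}\frac1{\mathsf s-i},\qquad \operatorname{Res}_{\mathsf s=0}=\prod_{i=1}^{d-1}\frac1{-i}=\frac{(-1)^{d-1}}{(d-1)!}.
\]
How much of this survives when there is a multiplication? Here are three algebras over $\mathbb Z$ whose zeta functions we compute below:
\[
\begin{array}{lccc}
\text{algebra} & d & \zeta_{\mathcal A,\mathrm{top}}(\mathsf s) & \text{residue at }0\\[2pt]
\hline\\[-8pt]
\langle e,f: e^2=f\rangle\ \text{(Section~\ref{sec:example})} & 2 & \dfrac{2}{\mathsf s(3\mathsf s-2)} & -1\\[10pt]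
\text{Heisenberg Lie algebra (Example~\ref{ex:heisenberg})} & 3 & \dfrac{3}{2\mathsf s(\mathsf s-1)(2\mathsf s-3)} & 1/2\\[10pt]
\mathbb Z\times\mathbb Z\ \text{(Section~\ref{sec:ZZ})} & 2 & \dfrac{4}{\mathsf s(3\mathsf s-1)} & -4
\end{array}
\]
In each of the three, a nonzero pole has moved compared with the zero multiplication of the same rank. For the two nilpotent algebras the residue at zero has not changed; for $\mathbb Z\times\mathbb Z$, which is not nilpotent, it has.

\subsection{Results}

The following statement is the topological form of a conjecture from \cite{Rossmann}.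

\begin{theorem}\label{thm:top}
Let $\mathcal A$ be a Lie algebra or an associative algebra over $\mathfrak o$, free of rank $d\ge1$ as an $\mathfrak o$-module. If $\mathcal A$ is nilpotent, then $\zeta_{\mathcal A,\mathrm{top}}(\mathsf s)$ has a simple pole at $0$ with residue $(-1)^{d-1}/(d-1)!$.
\end{theorem}

The point $s=0$ corresponds to $t=q^{-s}=1$, so the local counterpart of the residue is the value of $(1-t)Z_A(t)$ at $t=1$. For $d\geq 2$ this point can lie outside the complex disc of convergence, as it does in \eqref{eq:abelian}. It does lie in the $p$-adic domain of convergence.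

\begin{theorem}\label{thm:local}
Let $\mathfrak O$ be a complete discrete valuation ring with finite residue field of size $q$, a power of the prime $p$. Let $A$ be a nilpotent $\mathfrak O$-algebra of class at most $c$, free of rank $d\ge1$ as a module, and let $R_A(t)=(1-t)Z_A(t)=\sum_Nr_Nt^N$.
\begin{enumerate}
\item[(i)] For all $N$, the integer $r_N$ is divisible by $q^{\lceil N/(cd)\rceil}$.
\item[(ii)] In $\mathbb Z_p$,
\[
R_A(1):=\sum_{N\ge0}r_N=\prod_{i=1}^{d-1}\frac1{1-q^i}.
\]
\item[(iii)] If $Z_A(t)$ is a rational function over $\mathbb Q$, then the rational function $(1-t)Z_A(t)$ is regular at $t=1$ with value $\prod_{i=1}^{d-1}(1-q^i)^{-1}$.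
\end{enumerate}
\end{theorem}

Heuristically, Theorem~\ref{thm:local} gives Theorem~\ref{thm:top} at once: near $s=0$ and $q=1$ we have $1-q^{-s}\approx s(q-1)$ and $1-q^i\approx-i(q-1)$, so that
\[
\zeta_{\mathcal A_{\mathfrak O}}(s)\approx\frac1{1-q^{-s}}\prod_{i=1}^{d-1}\frac1{1-q^i}\approx(q-1)^{-d}\,\frac{(-1)^{d-1}}{(d-1)!}\cdot\frac1s .
\]
This interchanges the limits $s\to0$ and $q\to1$, and it treats the point counts in \eqref{eq:denef} as if they were functions of $q$ with a value at $q=1$. Section~\ref{sec:denef} constructs a formula whose denominators allow the interchange, and Section~\ref{sec:limit} carries it out in a group ring that records the point counts. Before that, Section~\ref{sec:example} shows the $p$-adic idea in rank two and Section~\ref{sec:local} proves Theorem~\ref{thm:local}. Section~\ref{sec:complements}, which is not used in the proofs of the two theorems, contains variants and shows that nilpotency is not necessary for the conclusion but cannot simply be dropped.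

\section{An algebra of rank two}\label{sec:example}

Let $A=\mathfrak Oe\oplus\mathfrak Of$ with $e^2=f$ and $ef=fe=f^2=0$. This algebra is associative and nilpotent of class $2$. For a lattice $\Lambda$, write $\Lambda\cap\mathfrak Of=\pi^m\mathfrak Of$ and let $\pi^n\mathfrak O$ be the set of $e$-coordinates of elements of $\Lambda$. Then
\[
\Lambda=\mathfrak O(\pi^ne+vf)\oplus\mathfrak O\pi^mf,\qquad |A:\Lambda|=q^{m+n},
\]
with $v\in\mathfrak O$ unique modulo $\pi^m$, and every triple $(m,n,v)$ occurs. The only nonzero product of generators is $(\pi^ne+vf)^2=\pi^{2n}f$, so $\Lambda$ is a subalgebra if and only if $2n\ge m$. For fixed $m$ and $n$ there are therefore $q^m$ subalgebras if $n\ge\lceil m/2\rceil$ and none otherwise. For the zero multiplication there are $q^m$ for every $n$. Summing over $n$ first,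
\[
(1-t)Z_A(t)=\sum_{m\ge0}q^mt^{m+\lceil m/2\rceil}=\frac{1+qt^2}{1-q^2t^3},\qquad (1-t)Z_{\mathfrak O^2}(t)=\sum_{m\ge0}q^mt^m=\frac1{1-qt};
\]
in the first sum, $m=2j$ contributes $q^{2j}t^{3j}$ and $m=2j+1$ contributes $q^{2j+1}t^{3j+2}$.

Three things are visible. First, for fixed $m$ the count becomes constant as $n$ grows; this produces the factor $1/(1-t)$. Second, the constant value $q^m$ does not remember how $e$ multiplies, because $\pi^ne$ multiplies everything into $\pi^m\mathfrak Of$ once $n$ is large. The multiplication only delays the term $q^mt^m$ by the factor $t^{\lceil m/2\rceil}$, and the delay is invisible at $t=1$. Third, putting $t=1$ term by term gives $\sum_mq^m$ in both cases. This sum diverges in $\mathbb R$; indeed the complex radii of convergence are $q^{-2/3}$ and $q^{-1}$. In $\mathbb Z_p$ it converges to $1/(1-q)$, and this is the value of both rational functions, as $(1+q)/(1-q^2)=1/(1-q)$.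

The formula for $Z_A$ is uniform in $\mathfrak O$, so the algebra $\mathcal A$ over $\mathbb Z$ with the same multiplication table has an admissible formula with one term, $V_1=\operatorname{Spec}\mathbb Z$ and $W_1=(1+XY^2)/((1-Y)(1-X^2Y^3))$. By \eqref{eq:binomial}, $\zeta_{\mathcal A,\mathrm{top}}(\mathsf s)=2/(\mathsf s(3\mathsf s-2))$.

In general the role of $\mathfrak Of$ is played by a submodule $I$ of corank one containing all products, and the role of $m$ by a subalgebra $M$ of $I$. The first two observations carry over directly. The third is where the work lies: the counts are no longer explicit, and to set $t=1$ term by term we must show that they are highly divisible by $q$, for all $n$ and not only for large $n$.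

\section{The value at $t=1$}\label{sec:local}

In this section $\mathfrak O,\pi,q,p$ are as in Theorem~\ref{thm:local}. We write $\operatorname{len}$ for the length of an $\mathfrak O$-module; a module of length $m$ has $q^m$ elements and is killed by $\pi^m$. For an algebra $B$, let $S(B)$ be the set of its subalgebras of finite index.

We use two facts about $p$-adic sums. Call a countable family of elements of $\mathbb Z_p$ \emph{summable} if, for each $m$, all but finitely many of its members lie in $p^m\mathbb Z_p$. The sum of such a family exists and does not depend on the order or the grouping of the terms, since modulo $p^m$ it is a finite sum. Second, if $R=\sum r_Nt^N\in\mathbb Z_p[[t]]$ with $r_N\to0$ and $Q=\sum_jQ_jt^j\in\mathbb Q_p[t]$, then the coefficients of $QR$ tend to $0$ and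
\begin{equation}\label{eq:eval}
(QR)(1)=\sum_N\sum_jQ_jr_{N-j}=Q(1)R(1).
\end{equation}

\subsection{Fibering over a hyperplane}

Let $A$ be an $\mathfrak O$-algebra, free of rank $d\ge1$, with a decomposition
\begin{equation}\label{eq:setting}
A=\mathfrak Oe\oplus I,\qquad I\ \text{a free submodule of rank } d-1,\qquad AA\subset I .
\end{equation}
Then $I$ is an ideal. We sort the subalgebras of $A$ by their intersection with $I$. The condition $AA\subset I$ makes the result simple: a lattice $\Lambda$ is closed under products exactly when $\Lambda\Lambda\subset\Lambda\cap I$.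

\begin{lemma}\label{lem:fiber}
Assume \eqref{eq:setting}. For $M\in S(I)$ and $n\ge0$, let $u_n(M)$ be the number of classes $v\in I/M$ such that $x=\pi^ne+v$ satisfies
\begin{equation}\label{eq:cond}
xM+Mx\subset M,\qquad x^2\in M.
\end{equation}
Then
\[
Z_A(t)=\sum_{M\in S(I)}t^{\operatorname{len}(I/M)}\sum_{n\ge0}u_n(M)\,t^n .
\]
\end{lemma}

\begin{proof}
Condition \eqref{eq:cond} depends only on $x$ modulo $M$: if $x$ satisfies it and $y\in M$, then $(x+y)M+M(x+y)\subset M$ because $MM\subset M$, and $(x+y)^2=x^2+xy+yx+y^2\in M$.

Let $\Lambda$ be a lattice in $A$. Put $M=\Lambda\cap I$, a lattice in $I$, and let $\pi^n\mathfrak O$ be the image of $\Lambda$ in $A/I\cong\mathfrak O$. The exact sequence $0\to I/M\to A/\Lambda\to\mathfrak O/\pi^n\mathfrak O\to0$ gives $\operatorname{len}(A/\Lambda)=\operatorname{len}(I/M)+n$. Choose $x=\pi^ne+v\in\Lambda$ with $v\in I$. Then $\Lambda=M+\mathfrak Ox$, and two choices of $x$ differ by an element of $\Lambda\cap I=M$, so the class of $v$ in $I/M$ is determined by $\Lambda$. Conversely, given a lattice $M$ in $I$, an integer $n\ge0$ and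 $v\in I/M$, the lattice $\Lambda=M+\mathfrak O(\pi^ne+v)$ meets $I$ in $M$ and has image $\pi^n\mathfrak O$. So lattices in $A$ correspond bijectively to triples $(M,n,v)$.

Since all products lie in $I$, the lattice $\Lambda$ is a subalgebra if and only if $\Lambda\Lambda\subset M$. By bilinearity $\Lambda\Lambda=MM+xM+Mx+\mathfrak Ox^2$, so this holds if and only if $M\in S(I)$ and \eqref{eq:cond} holds.
\end{proof}

\begin{example}\label{ex:abelian}
For $A=\mathfrak O^d$ and $I=\mathfrak O^{d-1}$, condition \eqref{eq:cond} is empty and $u_n(M)=q^{\operatorname{len}(I/M)}$. Hence $Z_{\mathfrak O^d}(t)=Z_{\mathfrak O^{d-1}}(qt)/(1-t)$, and \eqref{eq:abelian} follows by induction from $Z_0=1$.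
\end{example}

\begin{example}\label{ex:heisenberg}
Let $A$ be the Heisenberg Lie algebra with basis $e,f,z$, where $[e,f]=z$ and $z$ is central, and let $I=\mathfrak Of\oplus\mathfrak Oz$. The lattices in $I$ are $M=\mathfrak O(\pi^af+wz)\oplus\mathfrak O\pi^bz$ with $w$ modulo $\pi^b$, and all are subalgebras. For $x=\pi^ne+v$ we have $[x,M]=\pi^{n+a}\mathfrak Oz$, which lies in $M$ if and only if $n+a\ge b$. So $u_n(M)=q^{a+b}$ for $n\ge b-a$ and $u_n(M)=0$ otherwise, and
\[
R_A(t)=\sum_{a,b\ge0}q^{a+2b}\,t^{a+b+\max(0,b-a)}=\frac1{1-q^3t^2}\Bigl(\frac1{1-qt}+\frac{q^2t^2}{1-q^2t^2}\Bigr),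
\]
where the two terms come from $a=b+j$ with $j\ge0$ and from $b=a+j$ with $j\ge1$. Thus
\[
Z_A(t)=\frac{1-q^3t^3}{(1-t)(1-qt)(1-q^2t^2)(1-q^3t^2)},\qquad R_A(1)=\sum_{a,b}q^{a+2b}=\frac1{(1-q)(1-q^2)},
\]
and \eqref{eq:binomial} gives the topological zeta function $(3\mathsf s-3)/\bigl(\mathsf s(\mathsf s-1)(2\mathsf s-2)(2\mathsf s-3)\bigr)$ listed in the introduction.
\end{example}

\subsection{Stabilization}

For a lattice $M$ in $I$, let $\varepsilon(M)\ge0$ be minimal with $\pi^{\varepsilon(M)}I\subset M$. As $I/M$ is a quotient of $I/\pi^{\varepsilon(M)}I$,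
\begin{equation}\label{eq:length}
\operatorname{len}(I/M)\le(d-1)\,\varepsilon(M).
\end{equation}

\begin{lemma}\label{lem:stable}
Assume \eqref{eq:setting}, and let $M\in S(I)$. For $n\ge\varepsilon(M)$,
\[
u_n(M)=u_\infty(M):=\#\{v\in I/M:\ vM+Mv\subset M,\ v^2\in M\}.
\]
The number $u_\infty(M)$ depends only on the algebra $I$ and on $M$.
\end{lemma}

\begin{proof}
For such $n$ we have $\pi^n(eA+Ae)\subset\pi^nI\subset M$. Let $x=\pi^ne+v$. For $y\in M$ we get $xy-vy=\pi^ney\in M$ and $yx-yv=\pi^nye\in M$, and also $x^2-v^2=\pi^nex+\pi^nve\in M$. So $x$ satisfies \eqref{eq:cond} if and only if $v$ does.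
\end{proof}

\subsection{Divisibility}

To show that a count is divisible by a large power of $q$, we look for a large $p$-group acting freely on the set being counted. The set counted by $u_n(M)$ lies in $I/M$, so the natural candidates are groups of translations. Translation by $z$ preserves \eqref{eq:cond} as soon as $z$ multiplies all of $A$ into $M$. Nilpotency supplies such $z$: along a filtration $J_1\supset J_2\supset\cdots$ in which multiplication lowers the level, $\pi^aJ_j$ consists of such elements once $\pi^aJ_{j+1}\subset M$. These elements are nontrivial modulo $M$ to the extent that $J_j$ needs a higher power of $\pi$ than $J_{j+1}$ to enter $M$. The powers drop from $\varepsilon(M)$ to $0$ in $c$ steps, so one step is large. We isolate this last point, which concerns modules only.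

\begin{lemma}\label{lem:pigeon}
Let $I=J_1\supset J_2\supset\dots\supset J_{c+1}=0$ be submodules of a free $\mathfrak O$-module $I$ of finite rank, let $M$ be a lattice in $I$, and let $\varepsilon_j\ge0$ be minimal with $\pi^{\varepsilon_j}J_j\subset M$. If $T$ is a submodule of $I$ with $\pi^{\varepsilon_{j+1}}J_j\subset T$ for $1\le j\le c$, then $\operatorname{len}((T+M)/M)\ge\varepsilon(M)/c$.
\end{lemma}

\begin{proof}
Let $\delta=\operatorname{len}((T+M)/M)$. Then $\pi^\delta T\subset M$, hence $\pi^{\delta+\varepsilon_{j+1}}J_j\subset M$, hence $\varepsilon_j\le\varepsilon_{j+1}+\delta$ by minimality. Since $\varepsilon_{c+1}=0$, we obtain $\varepsilon(M)=\varepsilon_1\le c\delta$.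
\end{proof}

\begin{lemma}\label{lem:div}
Assume \eqref{eq:setting}, and let $A$ be nilpotent of class at most $c$. For every $M\in S(I)$ there is an integer $\delta(M)\ge\varepsilon(M)/c$ such that $q^{\delta(M)}$ divides $u_n(M)$ for all $n\ge0$.
\end{lemma}

\begin{proof}
Let $T=\{z\in I: zA+Az\subset M\}$, a submodule of $I$. If $x$ satisfies \eqref{eq:cond} and $z\in T$, then $(x+z)M+M(x+z)\subset xM+Mx+zA+Az\subset M$ and $(x+z)^2=x^2+xz+zx+z^2\in M$. So the group $(T+M)/M$, which acts freely on $I/M$ by translation, preserves the subset counted by $u_n(M)$, and its order $q^{\delta(M)}$, with $\delta(M)=\operatorname{len}((T+M)/M)$, divides $u_n(M)$.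

Put $J_1=I$ and $J_j=A^{(j)}$ for $j\ge2$. Then $J_2=AA\subset I$, so the $J_j$ form a descending chain with $J_{c+1}=0$, and $AJ_j+J_jA\subset J_{j+1}$ for all $j\ge1$. With $\varepsilon_j$ as in Lemma~\ref{lem:pigeon},
\[
A\,\pi^{\varepsilon_{j+1}}J_j+\pi^{\varepsilon_{j+1}}J_j\,A\subset\pi^{\varepsilon_{j+1}}J_{j+1}\subset M,
\]
so $\pi^{\varepsilon_{j+1}}J_j\subset T$, and Lemma~\ref{lem:pigeon} gives the bound.
\end{proof}

\begin{remark}\label{rem:nodiv}
Without nilpotency the lemma fails. Let $I$ be the Lie algebra with basis $x,y$ and $[x,y]=y$, let $e$ be central, and let $M=\mathfrak Ox\oplus\pi^m\mathfrak Oy$. Every class in $I/M$ has the form $ay$, and $[x,ay]=ay$ lies in $M$ only if $\pi^m\mid a$. So $u_n(M)=1$ for all $n$, while $\varepsilon(M)=m$ is arbitrary.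
\end{remark}

\subsection{Forgetting one generator at a time}

For an algebra $B$ and $j\geq0$, let $B\times\mathfrak O^j$ be the direct product of $B$ with the zero algebra $\mathfrak O^j$. If $B$ is nilpotent of class at most $c$, so is $B\times\mathfrak O^j$.

\begin{proposition}\label{prop:step}
Assume \eqref{eq:setting}, and let $A$ be nilpotent of class at most $c$. Then $q^{\lceil N/(cd)\rceil}\mid r_N$ for all $N$, and in $\mathbb Z_p$
\[
R_A(1)=\sum_{M\in S(I)}u_\infty(M)=R_{I\times\mathfrak O}(1).
\]
\end{proposition}

\begin{proof}
For $M\in S(I)$ let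
\[
h_M(t)=(1-t)\sum_{n\ge0}u_n(M)t^n=u_0(M)+\sum_{n\ge1}\bigl(u_n(M)-u_{n-1}(M)\bigr)t^n .
\]
By Lemma~\ref{lem:stable}, $h_M$ is a polynomial of degree at most $\varepsilon(M)$, and its coefficients add up to $h_M(1)=u_{\varepsilon(M)}(M)=u_\infty(M)$. By Lemma~\ref{lem:div}, they are divisible by $q^{\delta(M)}$. By Lemma~\ref{lem:fiber},
\begin{equation}\label{eq:R}
R_A(t)=\sum_{M\in S(I)}t^{\operatorname{len}(I/M)}h_M(t).
\end{equation}
If $M$ contributes to the coefficient of $t^N$, then $N\le\operatorname{len}(I/M)+\varepsilon(M)\le d\,\varepsilon(M)$ by \eqref{eq:length}, so the integer $\delta(M)$ is at least $N/(cd)$. This proves the divisibility.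

If $\delta(M)<m$, then $\varepsilon(M)<cm$ and $M\supset\pi^{cm}I$, which leaves finitely many possibilities for $M$. Hence the family of all coefficients of all the polynomials $t^{\operatorname{len}(I/M)}h_M$ is summable in $\mathbb Z_p$. Grouping it by the exponent of $t$ gives $\sum_Nr_N$, by \eqref{eq:R}. Grouping it by $M$ gives $\sum_Mu_\infty(M)$.

The algebra $I$ is nilpotent of class at most $c$, because $I^{(j)}\subset A^{(j)}$. So $I\times\mathfrak O$ is nilpotent and satisfies \eqref{eq:setting} with the same $I$, and the first equality applies to it. Its right-hand side depends only on $I$.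
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:local}]
We first show that every nilpotent algebra $B$, free of rank $m\ge1$, has a decomposition \eqref{eq:setting}. Let $K$ be the fraction field of $\mathfrak O$ and $B_K=B\otimes K$, a nilpotent $K$-algebra because $B_K^{(j)}$ is spanned by $B^{(j)}$. If $B_KB_K=B_K$, then $B_K^{(j)}=B_K\ne0$ for all $j$ by induction, which is impossible. So some hyperplane $H$ of $B_K$ contains $B_KB_K$. Put $I_B=B\cap H$. The quotient $B/I_B$ is a nonzero finitely generated submodule of $B_K/H\cong K$, hence free of rank one. Therefore $B=\mathfrak Oe\oplus I_B$ with $I_B$ free of rank $m-1$, and $BB\subset B\cap H=I_B$.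

With $B=A$, Proposition~\ref{prop:step} gives (i). For (ii), put $B_d=A$ and $B_{m-1}=I_{B_m}$ for $m=d,\dots,1$, and let $A_m=B_m\times\mathfrak O^{d-m}$. Each $A_m$ is nilpotent of rank $d$, and for $m\ge1$ it satisfies \eqref{eq:setting} with $I=B_{m-1}\times\mathfrak O^{d-m}$. Since $I\times\mathfrak O\cong A_{m-1}$, Proposition~\ref{prop:step} gives
\[
R_A(1)=R_{A_d}(1)=R_{A_{d-1}}(1)=\dots=R_{A_0}(1)=R_{\mathfrak O^d}(1).
\]
By \eqref{eq:abelian}, $R_{\mathfrak O^d}(t)\prod_{i=1}^{d-1}(1-q^it)=1$, and \eqref{eq:eval} gives the value.

For (iii), write $R_A=P/Q$ with coprime $P,Q\in\mathbb Q[t]$. Then $QR_A=P$ as power series, and $Q(1)R_A(1)=P(1)$ by \eqref{eq:eval}. If $Q(1)=0$ then $P(1)=0$, contradicting coprimality. So $Q(1)\ne0$, and $P(1)/Q(1)=\prod_{i=1}^{d-1}(1-q^i)^{-1}$ holds in $\mathbb Q_p$, hence in $\mathbb Q$.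
\end{proof}

Nilpotency was used twice: for the hyperplane containing all products, at every stage of the iteration, and for the filtration in Lemma~\ref{lem:div}.

\section{A Denef-type formula with binomial denominators}\label{sec:denef}

For a general admissible $W$, a pole of $c_W$ at $\mathsf s=0$ need not come from a pole of $W(q,t)$ at $t=1$. For instance, $W=(X-1)^{1-d}\bigl(1-Y+(X-1)^2\bigr)^{-1}$ has $c_W=1/\mathsf s$, while $W(q,t)$ is regular at $t=1$ for every $q>1$. For a factor $1-X^aY^b$ with $(a,b)\neq(0,0)$ the two phenomena match: $b\mathsf s-a$ vanishes at $\mathsf s=0$ if and only if $a=0$, if and only if $1-q^at^b$ vanishes at $t=1$. We therefore need a formula with only such factors in the denominator. The construction is the standard one; for the method see \cite{Denef,GSS,dSG}. Nilpotency plays no role in this section.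

\begin{proposition}\label{prop:denef}
The algebra $\mathcal A$ has an admissible Denef-type formula in which $W_i=P_i/D$ with $P_i\in\mathbb Q[X^{\pm1},Y]$ and
\[
D=(1-X^{-1})^d\prod_{\rho\in\mathcal R}(1-X^{a_\rho}Y^{b_\rho}),
\]
where $\mathcal R$ is a finite index set and $(a_\rho,b_\rho)\in(\mathbb Z\times\mathbb Z_{\ge0})\setminus\{(0,0)\}$.
\end{proposition}

The proof writes the zeta function as an integral over triangular matrices, makes all polynomials in the integral monomial by resolving singularities, and sums the resulting series over the lattice points of cones. Let $K,\mathfrak O,\mathfrak P,q$ be as in \eqref{eq:denef}, let $|\cdot|$ be the absolute value on $K$ with $|\pi|=q^{-1}$, and let $\mu$ be the Haar measure on $K^n$ with $\mu(\mathfrak O^n)=1$. A linear automorphism $g$ of $K^n$ multiplies $\mu$ by $|\det g|$.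

\subsection{The integral}

Fix an $\mathfrak o$-basis of $\mathcal A$ and view elements of $\mathcal A_{\mathfrak O}$ as row vectors in $\mathfrak O^d$. Let $\mathrm{Tr}_d(\mathfrak O)\cong\mathfrak O^n$, with $n=d(d+1)/2$, be the ring of upper triangular matrices, and let $G=\mathrm{Tr}_d(\mathfrak O)^\times$; it consists of the matrices with unit diagonal entries, so $\mu(G)=(1-q^{-1})^d$. Iterating the parametrization of lattices in the proof of Lemma~\ref{lem:fiber}, every lattice is the row span of some $x\in\mathrm{Tr}_d(\mathfrak O)$ with $\Delta(x):=\det x=\prod_ix_{ii}\ne0$, and its index is $|\Delta(x)|^{-1}$. Two such matrices $x,x'$ have the same row span if and only if $x'x^{-1}\in\mathrm{GL}_d(\mathfrak O)$; as $x'x^{-1}$ is upper triangular, this means $x'\in Gx$.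

The linear map $g\mapsto gx$ on upper triangular matrices acts row by row: it multiplies the entries $(g_{ii},\dots,g_{id})$ of row $i$ by the lower right block of $x$ of size $d-i+1$, whose determinant is $\prod_{j\ge i}x_{jj}$. Its determinant is therefore $\prod_i\prod_{j\ge i}x_{jj}=\prod_jx_{jj}^{\,j}$, and $\mu(Gx)=(1-q^{-1})^d\prod_j|x_{jj}|^j$. The functions $|x_{jj}|$ are constant on $Gx$, so the integral of $\prod_j|x_{jj}|^{s-j}$ over $Gx$ is $(1-q^{-1})^d|\Delta(x)|^s$. Summing over subalgebras, for $\operatorname{Re}(s)$ large,
\begin{equation}\label{eq:integral}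
\zeta_{\mathcal A_{\mathfrak O}}(s)=(1-q^{-1})^{-d}\int_{\mathcal U}\prod_{i=1}^d|x_{ii}|^{s-i}\,d\mu(x),
\end{equation}
where $\mathcal U$ is the set of $x$ with $\Delta(x)\ne0$ whose row span is a subalgebra. Let $x_a$ denote row $a$ of $x$, and $x_a\cdot x_b$ the product in $\mathcal A_{\mathfrak O}$. A row vector $w$ lies in the row span of $x$ if and only if $wx^{-1}=w\operatorname{adj}(x)/\Delta(x)$ is integral. Let $g_1,g_2,\dots\in\mathfrak o[x]$ be the finitely many entries of the vectors $(x_a\cdot x_b)\operatorname{adj}(x)$, $1\le a,b\le d$, that are nonzero as polynomials. Then $\mathcal U$ is defined by $\Delta(x)\ne0$ and $|g_l(x)|\le|\Delta(x)|$ for all $l$. Put $F=\Delta\prod_lg_l$. The zero set of $F$ has measure zero and may be removed from $\mathcal U$.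

\subsection{Resolution}

By Hironaka's theorem there are a smooth $k$-scheme $Z$ and a projective birational morphism $h\colon Z\to\mathbb A^n_k$, an isomorphism over $\{F\ne0\}$, such that the reduced preimage of $\{F=0\}$ is a divisor with strict normal crossings: its irreducible components $E_j$ are smooth, and each intersection $\bigcap_{j\in J}E_j$ is empty or smooth of codimension $|J|$. Each $g\in\{x_{ii},\Delta,g_l\}$ divides $F$, and the form $h^*(dx_1\wedge\dots\wedge dx_n)$ is regular and does not vanish where $h$ is an isomorphism. Hence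
\[
\operatorname{div}(h^*g)=\sum_jN_j(g)E_j,\qquad\operatorname{div}\bigl(h^*(dx_1\wedge\dots\wedge dx_n)\bigr)=\sum_j(\nu_j-1)E_j,
\]
with integers $N_j(g)\ge0$ and $\nu_j\ge1$, and $N_j(\Delta)=\sum_iN_j(x_{ii})$.

These are finitely many statements about schemes of finite type over $k$, so they spread out over $\mathfrak o'=\mathfrak o[1/\eta]$ for a suitable nonzero $\eta\in\mathfrak o$. There are a smooth $\mathfrak o'$-scheme $\mathcal Z$, a projective morphism $h\colon\mathcal Z\to\mathbb A^n_{\mathfrak o'}$ which is an isomorphism over $\{F\ne0\}$, and effective Cartier divisors $\mathcal E_j$ with union $h^{-1}(F=0)$, such that each $\bigcap_{j\in J}\mathcal E_j$ is empty or smooth over $\mathfrak o'$ of relative dimension $n-|J|$ and the equalities of divisors hold with $\mathcal E_j$ in place of $E_j$. Let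
\[
\mathcal E_J^\circ=\bigcap_{j\in J}\mathcal E_j\setminus\bigcup_{j\notin J}\mathcal E_j,
\]
where the empty intersection is $\mathcal Z$. These schemes partition $\mathcal Z$, they are separated of finite type over $\mathfrak o$, and they are empty for $|J|>n$. They will be the $V_i$.

\subsection{Integration over residue discs}

Let $\mathfrak p\nmid\eta$. A point $x\in\mathfrak O^n$ with $F(x)\ne0$ has a unique preimage in $\mathcal Z(K)$, and by the valuative criterion of properness this preimage extends uniquely to a point of $\mathcal Z(\mathfrak O)$ over $x$. So $h$ is a bijection from $\{z\in\mathcal Z(\mathfrak O):F(h(z))\ne0\}$ onto $\{x\in\mathfrak O^n:F(x)\ne0\}$. We partition $\mathcal Z(\mathfrak O)$ according to the reduction modulo $\mathfrak P$.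

Let $\bar z\in\bar{\mathcal E}_J^\circ(\mathfrak O/\mathfrak P)$, and let $y_j$ ($j\in J$) be local equations of the $\mathcal E_j$ at $\bar z$. Since they define a subscheme that is smooth of codimension $|J|$, their differentials at $\bar z$ in the special fiber are linearly independent. Complete them to functions $y_1,\dots,y_n$ on $\mathcal Z\otimes\mathfrak O$ near $\bar z$, vanishing at $\bar z$, whose differentials form a basis. The map $y$ to $\mathbb A^n_{\mathfrak O}$ is \'etale at $\bar z$, so by Hensel's lemma it is an analytic isomorphism from the set of points of $\mathcal Z(\mathfrak O)$ reducing to $\bar z$ onto $\mathfrak P^n$. By the equalities of divisors, $h^*g$ is $\prod_{j\in J}y_j^{N_j(g)}$ times a unit of the local ring at $\bar z$, and $h^*(dx_1\wedge\dots\wedge dx_n)$ is $\prod_{j\in J}y_j^{\nu_j-1}\,dy_1\wedge\dots\wedge dy_n$ times such a unit. Units have absolute value $1$ on the disc. By the change of variables formula, the disc contributes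
\[
\int\ \prod_{j\in J}|y_j|^{\nu_j-1+\sum_iN_j(x_{ii})(s-i)}\,d\mu(y)
\]
to the integral in \eqref{eq:integral}, where $y$ runs over the points of $\mathfrak P^n$ whose valuations $m_j=\operatorname{ord}y_j$ ($j\in J$) satisfy
\begin{equation}\label{eq:cone}
\sum_{j\in J}m_j\bigl(N_j(g_l)-N_j(\Delta)\bigr)\ge0\qquad\text{for all }l .
\end{equation}
Each free coordinate contributes $\mu(\mathfrak P)=q^{-1}$, and $\mu\{y\in\mathfrak P:\operatorname{ord}y=m\}=(1-q^{-1})q^{-m}$ for $m\ge1$. The result depends only on $J$, and
\begin{equation}\label{eq:sumJ}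
\zeta_{\mathcal A_{\mathfrak O}}(s)=\sum_J\#\bar{\mathcal E}^\circ_J(\mathfrak O/\mathfrak P)\;q^{|J|-n}(1-q^{-1})^{|J|-d}\sum_{m}q^{-\sum_{j\in J}m_j\left(\nu_j+\sum_iN_j(x_{ii})(s-i)\right)},
\end{equation}
where $m$ runs over the points of $\mathbb Z_{>0}^J$ satisfying \eqref{eq:cone}.

\subsection{Summation over cones}

Let $C_J\subset\mathbb R^J_{\ge0}$ be the rational polyhedral cone defined by \eqref{eq:cone}. A cone is \emph{unimodular} if it is generated by part of a $\mathbb Z$-basis of $\mathbb Z^J$; the lattice points in its relative interior are then exactly the combinations of these generators with positive integer coefficients, each in one way. It is a standard fact of toric geometry that a rational polyhedral cone containing no line is the support of a finite fan of unimodular cones. Fix such a fan for $C_J$. The relative interiors of its cones, including the zero cone, partition $C_J$. If a point in the relative interior of a cone $\sigma$ has $m_j=0$, then all generators of $\sigma$ have $j$-th coordinate $0$, because these coordinates are nonnegative; so $\sigma\subset\{m_j=0\}$.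 Hence the index set in \eqref{eq:sumJ} is the disjoint union of the sets of lattice points in the relative interiors of the cones $\sigma\in\Sigma_J$, where $\Sigma_J$ is the set of cones of the fan contained in no hyperplane $\{m_j=0\}$.

For a generator $\rho\in\mathbb Z^J_{\ge0}$, the summand of \eqref{eq:sumJ} at $m=\rho$ is $q^{a_\rho}q^{-sb_\rho}$ with
\[
a_\rho=-\sum_j\rho_j\Bigl(\nu_j-\sum_iiN_j(x_{ii})\Bigr),\qquad b_\rho=\sum_j\rho_jN_j(\Delta)\ge0 .
\]
If $b_\rho=0$, then $N_j(x_{ii})=0$ for all $i$ and all $j$ with $\rho_j>0$, so that $a_\rho=-\sum_j\rho_j\nu_j<0$. Thus $(a_\rho,b_\rho)\ne(0,0)$, and $|q^{a_\rho-sb_\rho}|<1$ for $\operatorname{Re}(s)$ large. The summand is multiplicative in $m$, so each cone contributes a product of geometric series, and \eqref{eq:sumJ} is a Denef-type formula with $V_J=\mathcal E_J^\circ$ and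
\[
W_J=X^{|J|-n}(1-X^{-1})^{|J|-d}\sum_{\sigma\in\Sigma_J}\ \prod_{\rho\text{ generator of }\sigma}\frac{X^{a_\rho}Y^{b_\rho}}{1-X^{a_\rho}Y^{b_\rho}} .
\]
By \eqref{eq:binomial}, each factor $1-X^{a_\rho}Y^{b_\rho}$ and the factor $1-X^{-1}$ vanish to order exactly one in $\tau$. A cone has at most $|J|$ generators, so each term has order at least $|J|-d-|J|=-d$, and $W_J$ is admissible. Let $\mathcal R$ be the disjoint union over $J$ of the sets of generators occurring in $\Sigma_J$. Then $DW_J\in\mathbb Q[X^{\pm1},Y]$. This proves Proposition~\ref{prop:denef}.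

\section{Letting $q$ tend to $1$}\label{sec:limit}

If all point counts in \eqref{eq:denef} were polynomials in $q$, the zeta function would be $\Phi(q,t)/D(q,t)$ for one Laurent polynomial $\Phi$. Theorem~\ref{thm:local}(iii), valid for infinitely many $q$, would become an identity of polynomials, in which we could substitute $X=e^\tau$. In general the point counts over the extensions of a fixed finite field are integral combinations of $f$-th powers of fixed complex numbers, and the group ring generated by these numbers replaces the ring of Laurent polynomials.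

\subsection{Point counts and Euler characteristics}

\begin{lemma}\label{lem:points}
Let $V_i$ be finitely many separated $\mathfrak o$-schemes of finite type. For almost all primes $\mathfrak p$, with residue field of size $q_0$, there are finitely many $\gamma_{ij}\in\mathbb C^\times$ and $m_{ij}\in\mathbb Z$ with
\[
\#\bar V_i(\mathbb F_{q_0^f})=\sum_jm_{ij}\gamma_{ij}^f\quad\text{for all }f\ge1,\qquad\sum_jm_{ij}=\chi(V_i(\mathbb C)).
\]
\end{lemma}

\begin{proof}
Fix a prime number $\ell$ and an isomorphism $\overline{\mathbb Q}_\ell\cong\mathbb C$, and let $\mathfrak p\nmid\ell$. Grothendieck's trace formula states that $\#\bar V_i(\mathbb F_{q_0^f})$ is the alternating sum of the traces of the $f$-th power of Frobenius on the finite-dimensional spaces $H^\bullet_c(\bar V_i\otimes\overline{\mathbb F}_{q_0},\mathbb Q_\ell)$. Frobenius acts invertibly. Taking for $\gamma_{ij}$ its eigenvalues and for $m_{ij}$ their signed multiplicities gives the first identity, with $\sum_jm_{ij}=\chi_c(\bar V_i\otimes\overline{\mathbb F}_{q_0},\mathbb Q_\ell)$. The direct images with proper support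 of $\mathbb Q_\ell$ along $V_i\otimes\mathfrak o[1/\ell]\to\operatorname{Spec}\mathfrak o[1/\ell]$ are constructible and compatible with base change. They are therefore lisse on a dense open subset, and for $\mathfrak p$ in this subset the ranks of their stalks at $\mathfrak p$ and at the generic point agree, so $\sum_jm_{ij}=\chi_c(V_i\otimes\bar k,\mathbb Q_\ell)$. By the comparison theorem this is $\chi_c(V_i(\mathbb C))$, and $\chi_c=\chi$ for complex varieties. (For the smooth varieties $\mathcal E_J^\circ(\mathbb C)$ of Section~\ref{sec:denef}, the last equality is Poincar\'e duality in even real dimension.)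
\end{proof}

\subsection{An identity in a group ring}

Let $\mathcal A$ be nilpotent. Fix the formula of Proposition~\ref{prop:denef} and a prime $\mathfrak p$ for which both the formula and Lemma~\ref{lem:points} hold. For $f\ge1$ let $\mathfrak O_f$ be the valuation ring of the unramified extension of $k_{\mathfrak p}$ of degree $f$; its residue field has size $q_0^f$. Put $Z_f=Z_{\mathcal A_{\mathfrak O_f}}$. The algebra $\mathcal A_{\mathfrak O_f}$ is nilpotent, since $(\mathcal A_{\mathfrak O_f})^{(j)}$ is the image of $\mathcal A^{(j)}\otimes\mathfrak O_f$.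

Let $\Gamma$ be the subgroup of $\mathbb C^\times$ generated by $q_0$ and all $\gamma_{ij}$, and let $\mathbb C[\Gamma]$ be its group ring, with basis $[\gamma]$. For $f\ge1$ let $\mathrm{ev}_f\colon\mathbb C[\Gamma][Y]\to\mathbb C[t]$ be the homomorphism of $\mathbb C$-algebras with $[\gamma]\mapsto\gamma^f$ and $Y\mapsto t$. These maps separate elements:
\begin{equation}\label{eq:separate}
\mathrm{ev}_f(g)=0\ \text{ for all }f\ge1\quad\Longrightarrow\quad g=0 .
\end{equation}
Indeed, it suffices to treat each coefficient $\sum_{j=1}^wc_j[\gamma_j]$ with distinct $\gamma_j$, and the matrix $(\gamma_j^f)_{1\le f,j\le w}$ is invertible by the Vandermonde determinant, as the $\gamma_j$ are distinct and nonzero.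

Map $\mathbb Q[X^{\pm1},Y]$ to $\mathbb C[\Gamma][Y]$ by $X\mapsto[q_0]$, and keep the same names for the images, so that $\mathrm{ev}_f(P)=P(q_0^f,t)$. Put
\[
\mathbf v_i=\sum_jm_{ij}[\gamma_{ij}],\qquad\Phi=\sum_i\mathbf v_iP_i\in\mathbb C[\Gamma][Y].
\]
The Denef-type formula says that $D(q_0^f,t)Z_f(t)=\mathrm{ev}_f(\Phi)$ for small complex $t$, hence as power series. Here $D(q_0^f,t)$ is a nonzero polynomial over $\mathbb Q$, since $1-q_0^{fa}\ne0$ for $a\ne0$, and $\mathrm{ev}_f(\Phi)=\sum_i\#\bar V_i(\mathbb F_{q_0^f})P_i(q_0^f,t)\in\mathbb Q[t]$. So $Z_f$ is rational over $\mathbb Q$, and Theorem~\ref{thm:local}(iii) applies.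

The common denominator $D$ may vanish to high order at $Y=1$, while $Z_f$ has only a simple pole. We show that the cancellation takes place in the group ring. Let $\mathcal R_0=\{\rho:a_\rho=0\}$, so that $b_\rho\ge1$ for $\rho\in\mathcal R_0$, let $\mathcal R_1=\mathcal R\setminus\mathcal R_0$ and $r=|\mathcal R_0|$. Multiplying $D$ and all $P_i$ by $1-Y$ if necessary, we may assume $r\ge1$. Then $D=(1-Y)^rD_0$ with
\[
D_0=(1-X^{-1})^d\prod_{\rho\in\mathcal R_0}(1+Y+\dots+Y^{b_\rho-1})\prod_{\rho\in\mathcal R_1}(1-X^{a_\rho}Y^{b_\rho}),
\]
and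
\begin{equation}\label{eq:evPhi}
\mathrm{ev}_f(\Phi)=(1-t)^{r-1}\,D_0(q_0^f,t)\cdot(1-t)Z_f(t).
\end{equation}
The last factor is regular at $t=1$, so $(1-t)^{r-1}$ divides $\mathrm{ev}_f(\Phi)$. The polynomial $(1-Y)^{r-1}$ has leading coefficient $\pm1$, so we can divide with remainder in $\mathbb C[\Gamma][Y]$: $\Phi=(1-Y)^{r-1}\Psi+\Theta$ with $\deg_Y\Theta<r-1$. Then $\mathrm{ev}_f(\Theta)$ has degree less than $r-1$ and is divisible by $(1-t)^{r-1}$, so it vanishes, and $\Theta=0$ by \eqref{eq:separate}. Now \eqref{eq:evPhi} reads $\mathrm{ev}_f(\Psi)=D_0(q_0^f,t)\cdot(1-t)Z_f(t)$. Evaluating at $t=1$ and using the value in Theorem~\ref{thm:local}(iii), we find $\mathrm{ev}_f(\Psi(1))\prod_{i=1}^{d-1}(1-q_0^{fi})=D_0(q_0^f,1)$ for all $f\ge1$, where $\Psi(1)=\Psi|_{Y=1}$. By \eqref{eq:separate},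
\begin{equation}\label{eq:groupring}
\Phi=(1-Y)^{r-1}\Psi,\qquad\Psi(1)\prod_{i=1}^{d-1}(1-X^i)=D_0(X,1)\quad\text{in }\mathbb C[\Gamma].
\end{equation}

\subsection{The formal limit}

We want to ``put $f=0$'', which sends $\mathbf v_i$ to $\chi(V_i(\mathbb C))$ and $X$ to $1$. The denominators vanish there, so we approach $f=0$ along a formal arc on which $X=e^\tau$. For this each $\gamma\in\Gamma$ needs a logarithm to the base $q_0$. The element $q_0>1$ generates an infinite cyclic subgroup of $\Gamma$, and $(\mathbb C,+)$ is divisible, hence an injective abelian group. So there is a homomorphism $\lambda\colon\Gamma\to(\mathbb C,+)$ with $\lambda(q_0)=1$. Let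
\[
\theta\colon\mathbb C[\Gamma][Y]\to\mathbb C[\mathsf s][[\tau]],\qquad[\gamma]\mapsto e^{\lambda(\gamma)\tau},\quad Y\mapsto e^{-\mathsf s\tau},
\]
a homomorphism of $\mathbb C$-algebras. On $\mathbb Q[X^{\pm1},Y]$ it is the substitution of Section~\ref{sec:top}, and $\theta(\mathbf v_i)=\sum_jm_{ij}+O(\tau)=\chi(V_i(\mathbb C))+O(\tau)$ whatever the choice of $\lambda$.

\begin{proof}[Proof of Theorem~\ref{thm:top}]
By \eqref{eq:cW}, \eqref{eq:topdef} and \eqref{eq:groupring}, in $\mathbb C(\mathsf s)((\tau))$,
\begin{equation}\label{eq:limit}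
\tau^{-d}\bigl(\zeta_{\mathcal A,\mathrm{top}}(\mathsf s)+O(\tau)\bigr)=\sum_i\theta(\mathbf v_i)\frac{\theta(P_i)}{\theta(D)}=\frac{\theta(\Phi)}{\theta(D)}=\frac{\theta(\Psi)}{\theta\bigl((1-Y)D_0\bigr)} .
\end{equation}
Apply \eqref{eq:binomial} to the binomial factors of $D_0$, and note that $1+Y+\dots+Y^{b-1}$ maps into $b\,(1+\tau\mathbb Q[\mathsf s][[\tau]])$ for $b\ge1$. With $w=|\mathcal R_1|+1$ this gives
\begin{equation}\label{eq:D0}
\theta(D_0)=L(\mathsf s)\,\tau^{d+w-1}U,\qquad L(\mathsf s)=\prod_{\rho\in\mathcal R_0}b_\rho\prod_{\rho\in\mathcal R_1}(b_\rho\mathsf s-a_\rho),\qquad U\in1+\tau\mathbb Q[\mathsf s][[\tau]],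
\end{equation}
and $L(0)=\prod_{\mathcal R_0}b_\rho\prod_{\mathcal R_1}(-a_\rho)\ne0$. This is where the shape of $D$ is used. Since $\theta(1-Y)=\mathsf s\tau(1+O(\tau))$, equation \eqref{eq:limit} becomes
\[
\theta(\Psi)=\tau^w\bigl(\mathsf sL(\mathsf s)\,\zeta_{\mathcal A,\mathrm{top}}(\mathsf s)+O(\tau)\bigr).
\]
Write $\theta(\Psi)=\sum_{j\ge0}\psi_j(\mathsf s)\tau^j$. The coefficients $\psi_j$ are polynomials in $\mathsf s$, because $\theta$ takes values in $\mathbb C[\mathsf s][[\tau]]$. We conclude that $\psi_j=0$ for $j<w$ and
\begin{equation}\label{eq:topformula}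
\zeta_{\mathcal A,\mathrm{top}}(\mathsf s)=\frac{\psi_w(\mathsf s)}{\mathsf s\,L(\mathsf s)} .
\end{equation}
So the pole at $0$ is at most simple, with residue $\psi_w(0)/L(0)$.

Setting $\mathsf s=0$ is a ring homomorphism $\mathbb C[\mathsf s][[\tau]]\to\mathbb C[[\tau]]$, and its composition with $\theta$ sends $Y$ to $1$. Hence $\theta(\Psi(1))=\sum_j\psi_j(0)\tau^j=\psi_w(0)\tau^w+O(\tau^{w+1})$, and $\theta(D_0(X,1))=L(0)\tau^{d+w-1}(1+O(\tau))$ by \eqref{eq:D0}. Moreover $\prod_{i=1}^{d-1}(1-e^{i\tau})=(-1)^{d-1}(d-1)!\,\tau^{d-1}(1+O(\tau))$. Applying $\theta$ to the second identity in \eqref{eq:groupring} and comparing the coefficients of $\tau^{d+w-1}$ gives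
\[
\psi_w(0)\,(-1)^{d-1}(d-1)!=L(0).
\]
The residue is therefore $(-1)^{d-1}/(d-1)!$. It is nonzero, so the pole is simple.
\end{proof}

\begin{remark}\label{rem:independence}
The same device shows that \eqref{eq:topdef} does not depend on the admissible formula. Given two such formulas, list all their terms with signs $\pm$, so that $\sum_i\pm\#\bar V_i(\mathbb F_{q_0^f})W_i(q_0^f,t)=0$ for all $f$ at a suitable prime. Write $W_i=P_i/D$ with $P_i,D\in\mathbb Q[X,Y]$, where $D$ is the product of the reduced denominators. Then $\Phi=\sum_i\pm\mathbf v_iP_i$ is killed by all $\mathrm{ev}_f$, so $\Phi=0$. Since $\theta(D)\ne0$, the coefficient $\sum_i\pm\chi(V_i(\mathbb C))c_{W_i}$ of $\tau^{-d}$ in $\theta(\Phi)/\theta(D)$ vanishes.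
\end{remark}

\section{Variants and limits of the theorem}\label{sec:complements}

\subsection{All primes, all nilpotent algebras}

Theorem~\ref{thm:local} holds for every $\mathfrak O$, with no exceptional primes. If $\mathfrak O$ has characteristic $0$, then $Z_A$ is a rational function of $t$ (Grunewald--Segal--Smith, Denef). Part (iii), applied to $A$ and to $\mathfrak O^d$, then shows that $Z_A(q^{-s})/Z_{\mathfrak O^d}(q^{-s})\to1$ as $s\to0$, for every prime.

Associativity and the Jacobi identity were not used in Sections~\ref{sec:local}--\ref{sec:limit}. So Theorem~\ref{thm:top} holds for every nilpotent $\mathfrak o$-algebra $\mathcal A$ that is free of rank $d\geq1$, with $\zeta_{\mathcal A,\mathrm{top}}$ computed from the formula of Proposition~\ref{prop:denef}.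

\subsection{A congruence for the number of subalgebras}

\begin{corollary}\label{cor:count}
Let $A$ be as in Theorem~\ref{thm:local}. For all $N\ge0$,
\[
a_N(A)\equiv\prod_{i=1}^{d-1}\frac1{1-q^i}\equiv a_N(\mathfrak O^d)\pmod{q^{\lceil(N+1)/(cd)\rceil}\mathbb Z_p}.
\]
\end{corollary}

\begin{proof}
Since $Z_A=R_A/(1-t)$, we have $a_N(A)=\sum_{j\le N}r_j=R_A(1)-\sum_{j>N}r_j$, and the first congruence follows from parts (i) and (ii). The zero algebra is nilpotent of class at most $c$, so the same congruence holds for $a_N(\mathfrak O^d)$.
\end{proof}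

\subsection{Submodules and ideals}

Let $V$ be a free module of rank $d\ge1$ and let $\Omega$ be a set of endomorphisms of $V$. Put $V^{(1)}=V$, let $V^{(j+1)}$ be the submodule spanned by $\Omega V^{(j)}$, and call $\Omega$ \emph{nilpotent of class at most $c$} if $V^{(c+1)}=0$.

\begin{proposition}\label{prop:modules}
Let $V$ be free of rank $d\geq1$ over $\mathfrak O$ and let $\Omega\subset\operatorname{End}_{\mathfrak O}(V)$ be nilpotent of class at most $c$. Then the series $Z_{V,\Omega}(t)$ enumerating the $\Omega$-stable lattices in $V$ satisfies all conclusions of Theorem~\ref{thm:local}. If $\Omega$ is a finite nilpotent set of endomorphisms of $\mathfrak o^d$, then the corresponding topological zeta function, computed from the analog of Proposition~\ref{prop:denef}, has a simple pole at $0$ with residue $(-1)^{d-1}/(d-1)!$.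
\end{proposition}

\begin{proof}
As in the proof of Theorem~\ref{thm:local}, $V^{(2)}$ does not span $V\otimes K$, so $V=\mathfrak Oe\oplus I$ with $\Omega V\subset I$. Let $S(I)$ now be the set of $\Omega$-stable lattices in $I$, and let $u_n(M)$ count the $v\in I/M$ such that $x=\pi^ne+v$ satisfies $\Omega x\subset M$; this depends only on $x$ modulo $M$, as $\Omega M\subset M$.

A lattice $\Lambda=M+\mathfrak Ox$ is stable if and only if $\Omega\Lambda\subset\Lambda\cap I=M$, that is, if and only if $M\in S(I)$ and $\Omega x\subset M$. This is Lemma~\ref{lem:fiber}. For $n\ge\varepsilon(M)$ we have $\pi^n\Omega e\subset\pi^nI\subset M$, so $u_n(M)=u_\infty(M):=\#\{v\in I/M:\Omega v\subset M\}$, which depends only on the action of $\Omega$ on $I$. This is Lemma~\ref{lem:stable}. Translation by $T=\{z\in I:\Omega z\subset M\}$ preserves the condition $\Omega x\subset M$. With $J_1=I$ and $J_j=V^{(j)}$ for $j\ge2$ we have $\Omega J_j\subset J_{j+1}$, so $\Omega\pi^{\varepsilon_{j+1}}J_j\subset\pi^{\varepsilon_{j+1}}J_{j+1}\subset M$ and $\pi^{\varepsilon_{j+1}}J_j\subset T$. Lemma~\ref{lem:pigeon}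 gives Lemma~\ref{lem:div}. The proof of Proposition~\ref{prop:step} uses only these three lemmas and \eqref{eq:length}; in its last assertion and in the iteration, $\Omega$ acts on $I\times\mathfrak O$ by restriction on $I$ and by zero on $\mathfrak O$. After $d$ steps $\Omega$ acts by zero, and all lattices are counted.

For the topological statement, view $\Omega$ as a set of matrices acting on row vectors. The row span of $x$ is stable if and only if $\Delta(x)$ divides the entries of $x_a\,\omega\operatorname{adj}(x)$ for $1\le a\le d$ and $\omega\in\Omega$. With these entries as the $g_l$, Section~\ref{sec:denef} applies, and Section~\ref{sec:limit} uses only Proposition~\ref{prop:denef} and Theorem~\ref{thm:local}(iii).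
\end{proof}

Let $\mathcal A$ be a nilpotent algebra and let $\Omega$ consist of the left and right multiplications by the elements of a basis. Then $V^{(j)}=\mathcal A^{(j)}$, and the stable lattices are the two-sided ideals of finite index. So the ideal zeta function of a nilpotent algebra has the same behavior at zero as its subalgebra zeta function.

\subsection{Lie algebras with a nilpotent ideal of codimension one}

In a Lie algebra the condition $x^2\in M$ in \eqref{eq:cond} is empty. It was the only reason to require $zA+Az\subset M$, rather than $zM+Mz\subset M$, in Lemma~\ref{lem:div}, so the action of $e$ need not be nilpotent.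

\begin{proposition}\label{prop:codim1}
Let $\mathcal A$ be an $\mathfrak o$-algebra, free of rank $d\geq1$, with $x^2=0$ for all $x\in\mathcal A$, for example a Lie algebra. Suppose that $\mathcal A\otimes k$ has a nilpotent ideal $I_k$ of codimension $1$. Then parts \textup{(ii)} and \textup{(iii)} of Theorem~\ref{thm:local} hold for every $\mathcal A_{\mathfrak O}$, and $\zeta_{\mathcal A,\mathrm{top}}(\mathsf s)$ has a simple pole at $0$ with residue $(-1)^{d-1}/(d-1)!$.
\end{proposition}

\begin{proof}
Let $A=\mathcal A_{\mathfrak O}$. For a basis $(e_i)$ of $\mathcal A$ we have $e_i^2=0$ and $e_ie_j+e_je_i=0$, so $x^2=0$ for all $x\in A$. Put $I=A\cap(I_k\otimes_kK)$. This is an ideal of $A$, nilpotent of class at most $c$ for some $c\ge1$, and $A/I$ is free of rank one, so $A=\mathfrak Oe\oplus I$. Since $e^2=0$ and $I$ is an ideal, $AA\subset I$. Thus \eqref{eq:setting} holds, and so do Lemmas~\ref{lem:fiber} and~\ref{lem:stable}, which do not require nilpotency. Condition \eqref{eq:cond} reduces to $xM+Mx\subset M$, and this is preserved under translation by $T=\{z\in I:zI+Iz\subset M\}$.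 With $J_j=I^{(j)}$ we have $IJ_j+J_jI=J_{j+1}$, hence $\pi^{\varepsilon_{j+1}}J_j\subset T$, and Lemma~\ref{lem:pigeon} gives the conclusion of Lemma~\ref{lem:div}. The proof of Proposition~\ref{prop:step} now yields $r_N\to0$ and $R_A(1)=\sum_Mu_\infty(M)=R_{I\times\mathfrak O}(1)$. As $I\times\mathfrak O$ is nilpotent of rank $d$, this is $\prod_{i=1}^{d-1}(1-q^i)^{-1}$. Part (iii) follows from (ii) by \eqref{eq:eval} as before, and Section~\ref{sec:limit} uses nothing else about $\mathcal A$.
\end{proof}

So the converse of Theorem~\ref{thm:top} fails. The smallest example is the non-nilpotent Lie algebra with basis $x,y$ and $[x,y]=y$, with residue $-1$. Here every lattice is a subalgebra, since $[\pi^nx+vy,\pi^my]=\pi^{n+m}y$, and the zeta functions coincide with those of the zero algebra of rank $2$. More generally, for any integer matrix $B$ of size $d-1$, the proposition applies to the Lie algebra $\mathbb Zx\oplus\mathbb Z^{d-1}$ with $\mathbb Z^{d-1}$ abelian and $[x,v]=Bv$, which is nilpotent only if $B$ is.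

\subsection{The algebra $\mathbb Z\times\mathbb Z$}\label{sec:ZZ}

The hypothesis of Theorem~\ref{thm:top} cannot be dropped. Let $\mathcal A=\mathbb Z\times\mathbb Z$ with the componentwise product, and $A=\mathcal A_{\mathfrak O}$. Here $AA=A$, so no decomposition \eqref{eq:setting} exists, but we can still parametrize the lattices as in Section~\ref{sec:example}:
\[
\Lambda=\mathfrak O(\pi^n,v)\oplus\mathfrak O(0,\pi^m),\qquad v\ \text{modulo }\pi^m,\qquad|A:\Lambda|=q^{m+n}.
\]
The products $(\pi^n,v)(0,\pi^m)=v(0,\pi^m)$ and $(0,\pi^m)^2=\pi^m(0,\pi^m)$ lie in $\Lambda$, and $(\pi^n,v)^2=\pi^n(\pi^n,v)+(0,v^2-\pi^nv)$. So $\Lambda$ is a subalgebra if and only if $\pi^m$ divides $v(v-\pi^n)$. Let $u_n(m)$ be the number of such $v$ modulo $\pi^m$. If $\operatorname{ord}v<n$, the product has valuation $2\operatorname{ord}v$.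

\emph{Case $2n<m$.} The range $\operatorname{ord}v<n$ contributes nothing. If $\operatorname{ord}v>n$, then $v-\pi^n$ has valuation $n$ and the condition is $v\equiv0$ modulo $\pi^{m-n}$. If $\operatorname{ord}v=n$, it is $v\equiv\pi^n$ modulo $\pi^{m-n}$. As $m-n>n$, these are two distinct classes modulo $\pi^{m-n}$, all of whose members occur, and $u_n(m)=2q^n$.

\emph{Case $2n\ge m$.} If $\operatorname{ord}v\ge n$, the product has valuation at least $2n\ge m$. If $\operatorname{ord}v<n$, the condition is $2\operatorname{ord}v\ge m$. Since $n\ge\lceil m/2\rceil$, the condition in all cases is $\operatorname{ord}v\ge\lceil m/2\rceil$, and $u_n(m)=q^{\lfloor m/2\rfloor}$.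

In the first case we sum over $m\ge2n+1$, in the second over $n\ge\lceil m/2\rceil$, and obtain
\[
(1-t)Z_A(t)=\sum_{n\ge0}2q^nt^{3n+1}+\sum_{m\ge0}q^{\lfloor m/2\rfloor}t^{m+\lceil m/2\rceil}=\frac{2t}{1-qt^3}+\frac{1+t^2}{1-qt^3}=\frac{(1+t)^2}{1-qt^3}.
\]
By \eqref{eq:binomial}, $\zeta_{\mathcal A,\mathrm{top}}(\mathsf s)=4/(\mathsf s(3\mathsf s-1))$, with residue $-4\ne-1$ at zero.

This example also shows that the rearrangement in Proposition~\ref{prop:step} needs its justification. The coefficients $r_N$ of $(1+t)^2/(1-qt^3)$ tend to zero $p$-adically, and $\sum_Nr_N=4/(1-q)$. The counts $u_n(m)$ stabilize in $n$, and the sum of the stable values is $\sum_mq^{\lfloor m/2\rfloor}=2/(1-q)$. The two groupings of the same family give different sums, which is possible because $u_0(m)=2$ for all $m\ge1$, so that the family is not summable.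

\begin{thebibliography}{9}

\bibitem{Denef}
Denef, \emph{Amer. J. Math.} 109 (1987).

\bibitem{dSG}
du Sautoy and Grunewald, \emph{Ann. of Math.} 152 (2000).

\bibitem{GSS}
Grunewald, Segal and Smith, \emph{Invent. Math.} 93 (1988).

\bibitem{Rossmann}
Tobias Rossmann, \emph{Computing topological zeta functions of groups, algebras, and modules, I}, arXiv:1405.5711 (2014).

\end{thebibliography}
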